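
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The complexity of surfaces in circle bundles over $3$-manifolds}


\begin{abstract}
Let $M$ be a closed irreducible $3$-manifold that is not a graph manifold and whose one-variable Alexander polynomials $\Delta_M^\phi$, $\phi\ne 0$, are all nonzero. We prove that for every oriented circle bundle $p\colon N\to M$ and every $\alpha\in H_2(N;\mathbb Z)$ the minimal complexity of an embedded surface representing $\alpha$ is $|\alpha\cdot\alpha|+x_M(p_*\alpha)$, where $x_M$ is the Thurston norm. This answers affirmatively a question posed in Kitayama's survey of the Thurston norm. The lower bound does not use the Alexander polynomials. If the annihilator of the Euler class meets the interior of a suitable cone of the Thurston norm, a finite cover of $N$ is symplectic for both orientations and the adjunction inequality applies. The remaining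 bundles are reduced to this case in large cyclic covers, by changing the Euler class along a single loop at a cost that does not grow with the cover.
\end{abstract}

\section{The question and the answer}

\subsection{Two complexities}

Throughout, $3$-manifolds and $4$-manifolds are compact, connected and oriented. Surfaces representing homology classes are closed, oriented and embedded, but need not be connected. For a surface $\Sigma$ with components $\Sigma_1,\dots,\Sigma_k$ put
\[
\chi_-(\Sigma)=\sum_{i=1}^k\max\{0,-\chi(\Sigma_i)\}.
\]
A component of genus $g\ge1$ contributes $2g-2$, and a sphere contributes $0$.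

For a closed $3$-manifold $M$ the \emph{Thurston norm} $x_M(\sigma)$ of $\sigma\in H_2(M;\mathbb Z)$ is the minimum of $\chi_-(S)$ over all surfaces $S\subset M$ representing $\sigma$. We also regard $x_M$ as a function on $H^1(M;\mathbb Z)$ via Poincar\'e duality, which we write $PD$ in both directions. For a closed $4$-manifold $N$ the \emph{complexity} $x_N(\alpha)$ of $\alpha\in H_2(N;\mathbb Z)$ is the minimum of $\chi_-(\Sigma)$ over all surfaces $\Sigma\subset N$ representing $\alpha$. We write $\alpha\cdot\alpha$ for the self-intersection number.

Let $p\colon N\to M$ be an oriented circle bundle over a closed $3$-manifold, with Euler class $e\in H^2(M;\mathbb Z)$. Its Gysin sequence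
\begin{equation}\label{eq:gysin}
H_1(M;\mathbb Z)\xrightarrow{\;[c]\mapsto[p^{-1}(c)]\;}H_2(N;\mathbb Z)\xrightarrow{\;p_*\;}H_2(M;\mathbb Z)\xrightarrow{\;\langle e,\cdot\rangle\;}\mathbb Z
\end{equation}
is exact. So a class $\sigma\in H_2(M;\mathbb Z)$ lifts to $N$ if and only if $\langle e,\sigma\rangle=0$, and two lifts differ by vertical tori $p^{-1}(c)$ over links $c\subset M$. How does the complexity of a lift $\alpha$ depend on $\sigma=p_*\alpha$ and on the choice of the lift?

Suppose that $\sigma$ is represented by a connected surface $S$ of genus at least $1$. Since $\langle e,[S]\rangle=0$, the bundle is trivial over $S$, and a section is a copy of $S$ in $N$. Any other lift has the form $[S]+[p^{-1}(c)]$. The section and the vertical tori meet once for each point of $c\cap S$, and since $S$ is connected, one can arrange that all these points have the same sign. Each double point then contributes $2$ to the absolute value of the self-intersection of the sum, and removing it by gluing in an annulus lowers the Euler characteristic by $2$. So one is led to guess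
\begin{equation}\label{eq:formula}
x_N(\alpha)=|\alpha\cdot\alpha|+x_M(p_*\alpha).
\end{equation}

\begin{example}[The model case]\label{ex:model}
Let $M$ fiber over the circle with connected fiber $S$ of genus $g\ge2$, let $b_1(M)\ge2$ and $N=M\times S^1$. Let $c\subset M$ be an oriented loop that meets $S$ transversally in $|n|$ points, all of the same sign, and put $\alpha=[S\times\mathrm{pt}]+[c\times S^1]$. Then $\alpha\cdot\alpha=\pm2n$. Resolving the $|n|$ double points gives a connected surface, or $S$ and a disjoint torus if $n=0$, with $\chi_-=2g-2+2|n|$.

For the reverse inequality let $\theta$ be the closed $1$-form on $M$ pulled back from the base circle, $\sigma$ a closed $2$-form that is positive on the fibers (it exists, see the proof of Lemma~\ref{lem:sympl}), and $t$ the coordinate of the $S^1$-factor. The forms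
\[
\omega_\pm=\pm\theta\wedge dt+\sigma,\qquad \omega_\pm^2=\pm2\,\theta\wedge dt\wedge\sigma,
\]
are symplectic and induce opposite orientations of $N$. The tangent bundle of $N$ is the sum of a trivial plane bundle and the pull-back of the tangent plane field $\tau$ of the fibers, so $c_1(\omega_\pm)=p^*e(\tau)$ for both signs. This class takes the value $\chi(S)=2-2g$ on $\alpha$. We have $b^+(\pm N)=b_1(M)\geq2$. So the adjunction inequality, applied in the orientation in which $\alpha\cdot\alpha\ge0$, says that a connected surface $\Sigma$ of positive genus representing $\alpha$ satisfies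
\[
\chi_-(\Sigma)\ \ge\ |\alpha\cdot\alpha|+|\langle p^*e(\tau),\alpha\rangle|\ =\ 2|n|+2g-2 .
\]
Disconnected surfaces are treated by summing over components, as in Section~\ref{sec:nonexc}. Since fibers minimize the Thurston norm, this is \eqref{eq:formula}. The absolute value of $\alpha\cdot\alpha$ appears because \emph{both} orientations of $N$ are symplectic, with the same first Chern class.
\end{example}

\subsection{Results}

A \emph{closed graph manifold} is a closed irreducible $3$-manifold all of whose JSJ pieces are Seifert fibered. For $\phi\in H^1(M;\mathbb Z)=\operatorname{Hom}(\pi_1M,\mathbb Z)$ the \emph{Alexander polynomial} $\Delta_M^\phi\in\mathbb Z[t^{\pm1}]$ is the order of the module $H_1(M;\mathbb Z[t^{\pm1}])$, where $g\in\pi_1M$ acts on $\mathbb Z[t^{\pm1}]$ by $t^{\phi(g)}$. It is nonzero exactly when this module is torsion.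

Let $M$ be closed, irreducible, not a closed graph manifold, with $\Delta_M^\phi\ne0$ for all nonzero $\phi$. Friedl and Vidussi proved that \eqref{eq:formula} holds for all but finitely many oriented circle bundles over such an $M$, and all $\alpha$. Kitayama's survey \cite{Kitayama} poses the question whether it holds for every bundle. It does.

\begin{theorem}\label{thm:main}
Let $M$ be closed, irreducible, not a closed graph manifold, with $\Delta_M^\phi\ne0$ for all $0\ne\phi\in H^1(M;\mathbb Z)$. Then
\[
x_N(\alpha)=|\alpha\cdot\alpha|+x_M(p_*\alpha)
\]
for every oriented circle bundle $p\colon N\to M$ and every $\alpha\in H_2(N;\mathbb Z)$.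
\end{theorem}

The two inequalities have independent proofs and use different hypotheses.

\begin{theorem}[Lower bound]\label{thm:lower}
Let $M$ be closed, irreducible and not a closed graph manifold. Then $x_N(\alpha)\ge|\alpha\cdot\alpha|+x_M(p_*\alpha)$ for every oriented circle bundle $p\colon N\to M$ and every $\alpha\in H_2(N;\mathbb Z)$.
\end{theorem}

\begin{theorem}[Upper bound]\label{thm:upper}
Let $M$ be closed and irreducible, $p\colon N\to M$ an oriented circle bundle and $\alpha\in H_2(N;\mathbb Z)$.
\begin{enumerate}
\item[\textup{(i)}] If $p_*\alpha=0$, then $x_N(\alpha)=0=\alpha\cdot\alpha$.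
\item[\textup{(ii)}] If $p_*\alpha=k\sigma_0$ with $k\ge1$ and $\sigma_0$ primitive, and if $S$ is a connected surface representing $\sigma_0$, then $x_N(\alpha)\le|\alpha\cdot\alpha|+k\,\chi_-(S)$.
\item[\textup{(iii)}] If moreover $\Delta_M^{\phi_0}\ne0$ for $\phi_0=PD(\sigma_0)$, then $S$ can be chosen connected with $\chi_-(S)=x_M(\sigma_0)$, so that $x_N(\alpha)\le|\alpha\cdot\alpha|+x_M(p_*\alpha)$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:lower} and~\ref{thm:upper}]
Theorem~\ref{thm:lower} gives ``$\ge$''. If $p_*\alpha=0$, both sides vanish by Theorem~\ref{thm:upper}(i). Otherwise, since $H_2(M;\mathbb Z)\cong H^1(M;\mathbb Z)$ is torsion-free, $p_*\alpha=k\sigma_0$ with $k\ge1$ and $\sigma_0$ primitive. By hypothesis $\Delta_M^{PD(\sigma_0)}\ne0$, and Theorem~\ref{thm:upper}(iii) gives ``$\le$''.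
\end{proof}

The hypothesis on $\Delta_M^\phi$ is used only to find a \emph{connected} norm-minimizing surface (Lemma~\ref{lem:connected}). For a disconnected $S$ the construction sketched above breaks down in two places: the bundle may be nontrivial over the individual components, and points of $c\cap S$ of opposite sign may lie on different components and so cannot be canceled along $S$. The hypothesis that $M$ is not a graph manifold is used only for the lower bound. It ensures that $\pi_1(M)$ is virtually RFRS and not virtually abelian, which provides many fibrations of finite covers.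

\subsection{The difficulty in the lower bound}\label{ss:difficulty}

The argument of Example~\ref{ex:model} needs a fibration. If the bundle has Euler class $e$, it needs a fibration whose class $\phi'$ satisfies $\phi'\cup e=0$ over $\mathbb R$, for otherwise the form $\theta\wedge\eta$, with $\eta$ a connection form, cannot be corrected to a closed form by adding a form pulled back from the base. Fibrations exist in finite covers, by a theorem of Agol: after passing to a cover, any class of positive norm lies in the \emph{closure} of a cone of fibered classes. But such a cone may touch the subspace $e^\perp=\{\psi:\psi\cup e=0\}$ only along its boundary, and then it contains no fibration that we can use.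

The space $H^1(M;\mathbb R)$ is a union of finitely many closed cones $D_v$, on each of which $x_M$ agrees with a linear function $v$. We call the hyperplanes on which two of these linear functions agree \emph{walls}. Let $\phi=PD(p_*\alpha)$; it always lies in $e^\perp$. If $e^\perp$ meets the interior of a cone $D_v$ containing $\phi$, we shall find the fibration (Section~\ref{sec:nonexc}). Otherwise $e^\perp$ is one of the finitely many walls (Lemma~\ref{lem:walls} and Figure~\ref{fig:walls}). So we would like to rotate $e^\perp$ about $\phi$, that is, to replace $e$ by $e+m\,PD[c]$ for an integer $m$ and a loop $c$ with $\phi(c)=0$.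

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!12] (0,-1.3)--(-2.2,-0.9)--(-2.5,0.8)--(0,1.3)--cycle;
\fill[gray!30] (0,-1.3)--(2.3,-1.0)--(2.6,0.9)--(0,1.3)--cycle;
\draw (0,-1.3)--(-2.2,-0.9)--(-2.5,0.8)--(0,1.3);
\draw (0,-1.3)--(2.3,-1.0)--(2.6,0.9)--(0,1.3);
\draw[very thick,dashed] (0,-2)--(0,2) node[right] {$e^\perp$};
\draw[thick] (-3.1,-1.24)--(3.1,1.24) node[right] {$H_m$};
\fill (0,0) circle (2.2pt) node[below right] {$\phi$};
\node at (-1.5,0.35) {$D_w$};
\node at (1.5,-0.35) {$D_v$};
\end{tikzpicture}
\caption{Part of $H^1(M;\mathbb R)$ for $b_1(M)=3$, cut by an affine plane. Two cones $D_v$, $D_w$ on which the Thurston norm is linear meet in a common face through $\phi$. If $e^\perp$ (dashed) is the wall spanned by this face, it misses the interiors of both cones containing $\phi$. A different hyperplane $H_m$ through $\phi$ (solid) enters the interior of $D_v$.}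
\label{fig:walls}
\end{figure}

Such a modification changes the bundle only over a neighborhood of $c$. A surface $\Sigma\subset N$ survives if it is disjoint from the torus $T=p^{-1}(c)$. The algebraic intersection number of $\Sigma$ and $T$ is $\pm\phi(c)=0$, so $\Sigma$ can be made disjoint from $T$ by tubing along arcs in $T$. If there are $2b$ intersection points, this raises $\chi_-$ by up to $2b$. In $M$ itself this loss is fatal, because we want a sharp inequality. In the $n$-fold cyclic cover determined by $\phi$ (taken primitive for this sketch), however, $\chi_-(\Sigma)$, $\alpha\cdot\alpha$ and $x_M(\phi)$ are all multiplied by $n$, while $c$ lifts to a closed loop and \emph{one} lift of $T$ still meets the preimage of $\Sigma$ in only $2b$ points. Modifying the bundle along this single lift leads to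
\[
n\,\chi_-(\Sigma)+2b\ \ge\ n\bigl(|\alpha\cdot\alpha|+x_M(\phi)\bigr),
\]
and $n\to\infty$ gives the sharp bound.

\section{Background}\label{sec:background}

\subsection{The Euler class as a functional}\label{ss:euler}

For a closed $3$-manifold $Y$ we regard $e\in H^2(Y;\mathbb Z)$ as an element of $H_1(Y;\mathbb Z)$ by Poincar\'e duality, and as the linear functional
\[
e(\psi)=\langle\psi\cup e,[Y]\rangle=\langle e,PD(\psi)\rangle
\]
on $H^1(Y;\mathbb R)$, with kernel $e^\perp$. For an oriented loop $c$ the functional of $PD[c]$ is $\psi\mapsto\psi(c)$. If $p\colon N\to Y$ has Euler class $e$, then $p^*e=0$, so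
\begin{equation}\label{eq:phiperp}
\langle e,p_*\alpha\rangle=0,\qquad\text{that is,}\qquad PD(p_*\alpha)\in e^\perp\qquad\text{for all }\alpha\in H_2(N;\mathbb Z).
\end{equation}
Since $PD[p^{-1}(c)]=\pm p^*PD[c]$ with a universal sign, we also have
\begin{equation}\label{eq:torusint}
\alpha\cdot[p^{-1}(c)]=\pm\langle PD[c],p_*\alpha\rangle=\pm\,PD(p_*\alpha)(c).
\end{equation}
A vertical class $[p^{-1}(c)]$ has self-intersection $0$, because the link $c$ can be pushed off itself.

\subsection{The Thurston norm}

\begin{fact}[Thurston \cite{Thurston}]\label{fact:thurston}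
The function $x_Y$ extends to a seminorm on $H^1(Y;\mathbb R)$, and $x_Y(\psi)=\max_{v\in V}v(\psi)$, where $V$ is the finite vertex set of the dual unit ball $B^*=-B^*$, a polytope in the dual space of $H^1(Y;\mathbb R)$. For $v\in V$ let
\[
D_v=\{\psi: x_Y(\psi)=v(\psi)\},\qquad \operatorname{int}D_v=\{\psi: v(\psi)>w(\psi)\text{ for all }w\in V\setminus\{v\}\}\ne\emptyset .
\]
There is a subset of $V$ such that the nonzero integral classes dual to fibrations over $S^1$ are exactly the nonzero integral points in the cones $\operatorname{int}D_v$ with $v$ in this subset; these are called \emph{fibered cones}. Fibers are norm minimizing.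
\end{fact}

Each $D_v$ is a closed convex cone, and $\operatorname{int}D_v$ is its interior, dense in $D_v$. The cones $D_v$ cover $H^1(Y;\mathbb R)$. The \emph{walls} of $Y$ are the hyperplanes $\ker(v-w)$, $v\ne w\in V$; there are finitely many.

If $x_Y\not\equiv0$, then every $v\in V$ is nonzero, and
\begin{equation}\label{eq:vpositive}
v>0\quad\text{on }\operatorname{int}D_v .
\end{equation}
Indeed, if $0$ were a vertex of $B^*=-B^*$, it could not be the midpoint of a segment $[-w,w]\subset B^*$ with $w\ne0$, so $B^*=\{0\}$ and $x_Y\equiv0$. And $v=x_Y\ge0$ on $D_v$, so the nonzero linear functional $v$ is positive at interior points of $D_v$.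

\begin{fact}[Gabai {\cite[Cor.~6.13]{Gabai}}]\label{fact:gabai}
$x_{Y'}(q^*\psi)=\deg q\cdot x_Y(\psi)$ for every finite cover $q\colon Y'\to Y$.
\end{fact}

\subsection{Finite covers}\label{ss:covers}

Covers of $3$-manifolds are connected and carry the pulled-back orientations and bundles.

\begin{lemma}\label{lem:covers}
Let $p\colon N\to Y$ be an oriented circle bundle with Euler class $e$, $q\colon Y'\to Y$ a $d$-fold cover, $p'\colon N'=q^*N\to Y'$ the pulled-back bundle. Let $\Sigma\subset N$ represent $\alpha$, let $\Sigma'\subset N'$ be its preimage and $\alpha'=[\Sigma']$. Then $\alpha'$ depends only on $\alpha$, and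
\begin{enumerate}
\item[\textup{(a)}] $\chi_-(\Sigma')=d\,\chi_-(\Sigma)$ and $\alpha'\cdot\alpha'=d\,\alpha\cdot\alpha$;
\item[\textup{(b)}] $PD(p'_*\alpha')=q^*PD(p_*\alpha)$;
\item[\textup{(c)}] $(q^*e)(q^*\psi)=d\,e(\psi)$ for $\psi\in H^1(Y;\mathbb R)$, and $q_*(q^*e)=d\,e$ in $H_1(Y;\mathbb Z)$.
\end{enumerate}
In particular, $x_{N'}(\alpha')\ge|\alpha'\cdot\alpha'|+x_{Y'}(p'_*\alpha')$ implies $x_N(\alpha)\ge|\alpha\cdot\alpha|+x_Y(p_*\alpha)$.
\end{lemma}

\begin{proof}
(a) Spheres are covered by spheres, components with $\chi\le0$ by components with $\chi\le0$, and $\chi$ is multiplicative. The self-intersection is the Euler number of the normal bundle, and the normal bundle of $\Sigma'$ is the pull-back of that of $\Sigma$.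

(b) Let $\operatorname{tr}$ be the transfer, which sends a singular simplex to the sum of its $d$ lifts. Then $\alpha'=\operatorname{tr}\alpha$, which depends only on $\alpha$. As $N'$ is a pull-back, the lifts to $N'$ of a simplex $s$ of $N$ correspond to the lifts to $Y'$ of $p\circ s$. Hence $p'_*\operatorname{tr}=\operatorname{tr}p_*$. Moreover $\operatorname{tr}(\psi\cap z)=q^*\psi\cap\operatorname{tr}z$ and $\operatorname{tr}[Y]=[Y']$, so $\operatorname{tr}$ corresponds to $q^*$ under Poincar\'e duality.

(c) The first claim holds since $q_*[Y']=d[Y]$. For the second, $q^*e$ corresponds to $\operatorname{tr}e$ in $H_1$, and $q_*\operatorname{tr}=d$.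

Finally, choose $\Sigma$ with $\chi_-(\Sigma)=x_N(\alpha)$. With (a), (b) and Fact~\ref{fact:gabai}, the inequality for $(N',\alpha')$ gives $d\,x_N(\alpha)=\chi_-(\Sigma')\ge x_{N'}(\alpha')\ge d\,(|\alpha\cdot\alpha|+x_Y(p_*\alpha))$.
\end{proof}

\subsection{Virtual fibering and the class $\mathcal R$}

A group $G$ is \emph{RFRS} if there are finite index normal subgroups $G=G_0\supset G_1\supset\cdots$ of $G$ with $\bigcap_iG_i=1$ and
\[
G_{i+1}\supset\ker\bigl(G_i\to H_1(G_i;\mathbb Q)\bigr)\qquad\text{for all }i .
\]
This passes to a subgroup $H$, by intersecting the tower with $H$.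

\begin{fact}[\cite{AgolHaken,PW,HW,AgolFibering}]\label{fact:rfrs}
If $M$ is closed, irreducible and not a closed graph manifold, then $\pi_1(M)$ is virtually special, hence virtually RFRS.
\end{fact}

Here virtual specialness is due to Agol \cite{AgolHaken} for hyperbolic $M$ and to Przytycki and Wise \cite{PW} otherwise; for the passage to RFRS see Haglund--Wise \cite{HW} and Agol \cite{AgolFibering}.

\begin{fact}[Agol {\cite[Thm.~5.1]{AgolFibering}}]\label{fact:agol}
Let $Y$ be closed and irreducible, with $\pi_1(Y)$ infinite and RFRS. If $f\in H^1(Y;\mathbb Z)$ is nonzero and not dual to a fibration, there is a finite cover $q\colon Y'\to Y$ such that $q^*f$ lies in the cone over the boundary of a fibered face of the Thurston norm ball of $Y'$.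
\end{fact}

The cone over a closed fibered face is contained in $D'_{v'}$ for a fibered cone $\operatorname{int}D'_{v'}$.

\begin{definition}
Let $\mathcal R$ be the class of closed irreducible $3$-manifolds whose fundamental group is infinite, virtually RFRS and not virtually abelian.
\end{definition}

\emph{A closed irreducible $M$ that is not a graph manifold is in $\mathcal R$.} By geometrization it is hyperbolic or has a hyperbolic JSJ piece. The fundamental group of the piece injects and contains a nonabelian free group, so $\pi_1(M)$ is infinite and not virtually abelian. It is virtually RFRS by Fact~\ref{fact:rfrs}.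

\emph{The class $\mathcal R$ is closed under finite covers.} The conditions on $\pi_1$ pass to finite index subgroups. By the sphere theorem an irreducible $Y$ has $\pi_2(Y)=0$, and this passes to a cover $Y'$. A sphere in $Y'$ is then null-homologous, hence separates $Y'$. Writing $Y'$ as a connected sum along it, one summand must be simply connected, since otherwise the sphere would be essential. So one side is a homotopy ball, which is a ball by the Poincar\'e conjecture, and $Y'$ is irreducible. We record that
\begin{equation}\label{eq:pi2}
\pi_2(Y)=0\text{ for }Y\in\mathcal R,\quad\text{and hence }\pi_2(N)=0\text{ for circle bundles } N\to Y.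
\end{equation}

\begin{lemma}\label{lem:R}
Let $Y\in\mathcal R$.
\begin{enumerate}
\item[\textup{(a)}] Finite covers of $Y$ have arbitrarily large $b_1$.
\item[\textup{(b)}] No finite cover of $Y$ fibers over $S^1$ with fiber a sphere or a torus.
\item[\textup{(c)}] Some finite cover $Y'$ of $Y$ has $b_1(Y')\ge3$ and $x_{Y'}\not\equiv0$.
\item[\textup{(d)}] If $\psi\in H^1(Y;\mathbb Q)$ has $x_Y(\psi)>0$, there are a finite cover $q\colon Y'\to Y$ and a fibered cone $\operatorname{int}D'_{v'}$ of $Y'$ with $q^*\psi\in D'_{v'}$.
\end{enumerate}
\end{lemma}

\begin{proof}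
(a) Pass to a cover with RFRS group, with tower $(G_i)$. For $j\ge i$ the map $H_1(G_j;\mathbb Q)\to H_1(G_i;\mathbb Q)$ is surjective, since the transfer followed by it is multiplication by the index. So $b_1(G_i)$ is nondecreasing in $i$. If it were bounded, there would be an $i$ for which all these maps, $j\ge i$, are isomorphisms. Let $K=\ker(G_i\to H_1(G_i;\mathbb Q))$. If $K\subset G_j$ for some $j\ge i$, then the image of $K$ in $H_1(G_j;\mathbb Q)$ maps to $0$ in $H_1(G_i;\mathbb Q)$, hence is $0$, and $K\subset\ker(G_j\to H_1(G_j;\mathbb Q))\subset G_{j+1}$. By induction $K\subset\bigcap_jG_j=1$. So $G_i$ embeds in $H_1(G_i;\mathbb Q)$ and is abelian, contrary to $Y\in\mathcal R$.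

(b) A sphere bundle over $S^1$ has $\pi_2\ne0$, contrary to \eqref{eq:pi2}. All finite covers of a torus bundle are torus bundles, and so have $b_1\le3$. But any finite cover of $Y$ has a common finite cover with one of $b_1\ge4$, and $b_1$ does not decrease in covers.

(c) By (a) there is a finite cover $Y_1$ with RFRS group and $b_1(Y_1)\ge1$. Take a nonzero class in $H^1(Y_1;\mathbb Z)$. Either it is fibered, or by Fact~\ref{fact:agol} a further cover has a fibered face. So some finite cover fibers. Its fiber has genus $\ge2$ by (b) and is norm minimizing, so the norm of this cover is not identically zero. By Fact~\ref{fact:gabai} this persists in further covers. Pass to a common cover with one having $b_1\ge3$.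

(d) Replace $\psi$ by a positive multiple that is integral, and pull it back to a finite cover with RFRS group. There it has positive norm by Fact~\ref{fact:gabai}, so it is nonzero. If it is dual to a fibration, it lies in a fibered cone. If not, apply Fact~\ref{fact:agol}.
\end{proof}

\subsection{Seiberg--Witten theory}

We use two facts as black boxes. A closed oriented $4$-manifold $X$ with $b^+(X)\ge2$ has a finite set of \emph{basic classes} in $H^2(X;\mathbb Z)$.

\begin{fact}[Taubes \cite{Taubes}]\label{fact:taubes}
If $(X,\omega)$ is a closed symplectic $4$-manifold, oriented by $\omega^2$, with $b^+(X)\ge2$, then $\pm c_1(X,\omega)$ are basic classes.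
\end{fact}

\begin{fact}[Adjunction inequality \cite{KM,MST}]\label{fact:adj}
Let $b^+(X)\ge2$, let $K$ be a basic class and $\Sigma\subset X$ a connected surface of genus $g\ge1$ with $\Sigma\cdot\Sigma\ge0$. Then $2g-2\ge\Sigma\cdot\Sigma+|\langle K,[\Sigma]\rangle|$.
\end{fact}

\section{The upper bound}\label{sec:upper}

We first find connected norm-minimizing surfaces. This is the only place where Alexander polynomials enter.

\begin{lemma}[cf.\ McMullen \cite{McMullen}]\label{lem:connected}
Let $M$ be a closed $3$-manifold. If $\phi_0\in H^1(M;\mathbb Z)$ is primitive and $\Delta_M^{\phi_0}\ne0$, then $\sigma_0=PD(\phi_0)$ is represented by a connected surface $S$ with $\chi_-(S)=x_M(\sigma_0)$.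
\end{lemma}

\begin{proof}
The idea is that a norm-minimizing surface has a dual graph, and that $\Delta_M^{\phi_0}\ne0$ forces this graph to contain only one cycle.

Let $F$ be a norm-minimizing surface representing $\sigma_0$. Let $\Gamma$ be the graph whose vertices are the components of $M\setminus F$ and whose edges are the components of $F$; it is connected. Collapsing the components of $M\setminus(F\times(-1,1))$ to the vertices and $F\times(-1,1)$ to the open edges gives a map $M\to\Gamma$. It is surjective on $\pi_1$, because every edge loop of $\Gamma$ lifts to a loop in $M$ crossing the corresponding components of $F$. The class $\phi_0$ counts signed crossings with $F$, so it factors through a homomorphism $\pi_1(\Gamma)\to\mathbb Z$, which is surjective since $\phi_0$ is primitive.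

Let $\tilde M\to M$ and $\tilde\Gamma\to\Gamma$ be the corresponding infinite cyclic covers. An element of $\pi_1(\tilde\Gamma)=\ker(\pi_1(\Gamma)\to\mathbb Z)$ lifts to $\pi_1(M)$, and its lift is in $\ker\phi_0=\pi_1(\tilde M)$. So $\pi_1(\tilde M)\to\pi_1(\tilde\Gamma)$ is onto, and
\[
H_1(M;\mathbb Z[t^{\pm1}])=H_1(\tilde M)\to H_1(\tilde\Gamma)
\]
is a surjection of $\mathbb Z[t^{\pm1}]$-modules. The cellular chain complex of $\tilde\Gamma$ consists of free modules whose ranks are the numbers of edges and vertices of $\Gamma$, and $H_0(\tilde\Gamma)=\mathbb Z$ is torsion. So $H_1(\tilde\Gamma)$ has rank $\#\mathrm{edges}-\#\mathrm{vertices}=b_1(\Gamma)-1$. As $\Delta_M^{\phi_0}\ne0$, the module $H_1(M;\mathbb Z[t^{\pm1}])$ is torsion, hence $b_1(\Gamma)\le1$. Since $\pi_1(\Gamma)$ maps onto $\mathbb Z$, we get $b_1(\Gamma)=1$.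

So $\Gamma$ is a circle with trees attached. A component of $F$ belonging to an edge off the circle separates $M$ and is null-homologous. Any two edges on the circle together disconnect $\Gamma$, so the corresponding components of $F$ cobound a compact submanifold, and their classes agree up to sign. Hence all components on the circle have classes $\epsilon_j\rho$ with a common $\rho\in H_2(M;\mathbb Z)$ and $\epsilon_j=\pm1$, and $\sigma_0=(\sum_j\epsilon_j)\rho$. As $\sigma_0$ is primitive, $\sigma_0=\pm\rho$. Let $S$ be one component on the circle, suitably oriented. Then $[S]=\sigma_0$ and $x_M(\sigma_0)\le\chi_-(S)\le\chi_-(F)=x_M(\sigma_0)$.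
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
(i) If $p_*\alpha=0$, then by \eqref{eq:gysin} $\alpha=[p^{-1}(c)]$ for an embedded oriented link $c$. This is a union of tori, so $x_N(\alpha)=0$, and $\alpha\cdot\alpha=0$ by Section~\ref{ss:euler}.

(iii) follows from (ii), Lemma~\ref{lem:connected} and $x_M(k\sigma_0)=k\,x_M(\sigma_0)$.

(ii) Since $S$ is connected and $[S]\ne0$, it does not separate $M$. It is not a sphere since $M$ is irreducible. So $\chi(S)\le0$ and $\chi_-(S)=-\chi(S)$.

\emph{The horizontal part.} By \eqref{eq:phiperp}, $k\langle e,[S]\rangle=\langle e,p_*\alpha\rangle=0$. So the bundle is trivial over a tubular neighborhood, $p^{-1}(S\times[-1,1])\cong S\times[-1,1]\times S^1$. Choose $k$ distinct values $t_j\in(-1,1)$ and put $S_j=S\times\{t_j\}\times\{1\}$. These surfaces are disjoint and represent one class $\beta$ with $p_*\beta=\sigma_0$. Since further parallel copies are disjoint from them, $\beta\cdot\beta=0$.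

\emph{The vertical part.} By \eqref{eq:gysin}, $\alpha=k\beta+[p^{-1}(c)]$ for an embedded oriented link $c$ transverse to $S$, possibly empty. Let $n=c\cdot S$. Suppose that $c$ meets $S$ in points of both signs. Since $S$ is connected, two points of opposite sign are joined by an arc in $S$ whose interior is disjoint from $c$. Replace short arcs of $c$ near its endpoints by two parallel copies of the arc, one on each side of $S$. Because the signs are opposite, the result is again an oriented link. It differs from $c$ by the boundary of a band, so it is homologous to $c$, and it has two fewer intersection points with $S$. Repeating this, we may assume that $c$ meets $S$ in exactly $|n|$ points, all of the same sign. After shrinking the tubular neighborhood, $c$ meets $S\times[-1,1]$ in $|n|$ intervals $\{x\}\times[-1,1]$. Let $T=p^{-1}(c)$, a union of tori with $[T]\cdot[T]=0$. It meets each $S_j$ transversally in $|n|$ points, all of the same sign and the same for all $j$. Therefore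
\[
|\alpha\cdot\alpha|=|2k\,\beta\cdot[T]|=2k|n| .
\]

\emph{Resolution.} Near each of the $k|n|$ double points of $S_1\cup\dots\cup S_k\cup T$ choose complex coordinates $(z,w)$ in which the two sheets are the axes. Replace $\{zw=0\}$ by a piece of $\{zw=\epsilon\}$ at a positive double point and by a piece of $\{z\bar w=\epsilon\}$ at a negative one, bent near its boundary so that it fits the rest of the surface. In both cases two disks are replaced by an oriented annulus with the same oriented boundary in a $4$-ball, so the homology class does not change. The result is an embedded surface representing $\alpha$ with Euler characteristic $k\chi(S)-2k|n|$. Each of its components is built from closed surfaces with $\chi\le0$ by steps that remove two disks and glue in an annulus, and each such step lowers $\chi$ by $2$. So each component has $\chi\le0$, and $\chi_-$ of the surface is $-k\chi(S)+2k|n|=k\,\chi_-(S)+|\alpha\cdot\alpha|$.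
\end{proof}

\section{The lower bound when $e^\perp$ meets the interior of a cone}\label{sec:nonexc}

The goal of this section is the following proposition. It extends Example~\ref{ex:model} to twisted bundles and to manifolds that fiber only virtually.

\begin{proposition}\label{prop:nonexc}
Let $Y\in\mathcal R$ with $b_1(Y)\ge3$ and $x_Y\not\equiv0$. Let $p\colon N\to Y$ be an oriented circle bundle with Euler class $e$, let $\alpha\in H_2(N;\mathbb Z)$ and $\phi=PD(p_*\alpha)$. Suppose there is a vertex $v$ of $B^*$ with $\phi\in D_v$ and $e^\perp\cap\operatorname{int}D_v\ne\emptyset$. Then $x_N(\alpha)\ge|\alpha\cdot\alpha|+x_Y(\phi)$.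
\end{proposition}

We need a fibered class in the annihilator of the Euler class, in a cone whose closure contains the pull-back of $\phi$. Applying Agol's theorem to $\phi$ itself would not control the position of the Euler class. So we apply it to an auxiliary class in $e^\perp\cap\operatorname{int}D_v$; then all of $D_v$ comes along.

\begin{lemma}\label{lem:fibered}
Let $Y\in\mathcal R$ with $x_Y\not\equiv0$, let $e\in H^2(Y;\mathbb Z)$, and let $v$ be a vertex of $B^*$ with $e^\perp\cap\operatorname{int}D_v\ne\emptyset$. Then there are a finite cover $q\colon Y'\to Y$ and a fibered cone $\operatorname{int}D'_{v'}$ of $Y'$ such that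
\[
q^*D_v\subset D'_{v'}\qquad\text{and}\qquad (q^*e)^\perp\cap\operatorname{int}D'_{v'}\neq\emptyset .
\]
\end{lemma}

\begin{proof}
The subspace $e^\perp$ is rational, so there is a rational $\phi_0\in e^\perp\cap\operatorname{int}D_v$. By \eqref{eq:vpositive}, $x_Y(\phi_0)=v(\phi_0)>0$. Lemma~\ref{lem:R}(d) gives a finite cover $q\colon Y'\to Y$, say of degree $d$, and a fibered cone $\operatorname{int}D'_{v'}$ with $q^*\phi_0\in D'_{v'}$. For $\psi\in D_v$ we have
\[
v'(q^*\psi)\le x_{Y'}(q^*\psi)=d\,x_Y(\psi)=d\,v(\psi),
\]
with equality for $\psi=\phi_0$. So the linear functional $d\,v-v'\circ q^*$ is $\ge0$ on $D_v$ and zero at an interior point of $D_v$, hence identically zero. Thus equality holds for all $\psi\in D_v$, which means $q^*D_v\subset D'_{v'}$.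

Put $e'=q^*e$. If $e$ is torsion, then $e'^\perp$ is the whole space. Otherwise $e$ is a nonzero functional vanishing at an interior point of $D_v$, so it takes both signs on $D_v$. By Lemma~\ref{lem:covers}(c), $e'$ takes both signs on $q^*D_v\subset D'_{v'}$, hence also on the interior of $D'_{v'}$, which is dense in $D'_{v'}$. This interior is convex, so $e'$ vanishes somewhere on it.
\end{proof}

Now let $Y'\in\mathcal R$ and let $\phi'$ be a primitive integral class in a fibered cone $\operatorname{int}D'_{v'}$ of $Y'$. It is dual to a fibration $Y'\to S^1$ with connected fibers. Let $\theta$ be the nowhere vanishing closed $1$-form pulled back from $S^1$, so that $[\theta]=\phi'$, and let $\tau=\ker\theta$ be the oriented tangent plane field of the fibers.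

\begin{lemma}\label{lem:euler}
In this situation $x_{Y'}(\psi)=-\langle e(\tau),PD(\psi)\rangle$ for all $\psi\in D'_{v'}$.
\end{lemma}

\begin{proof}
On $D'_{v'}$ the norm is $v'$. Both $v'$ and $\psi\mapsto-\langle e(\tau),PD(\psi)\rangle$ are linear, so it suffices to compare them at rational classes $\psi$ near $\phi'$. Such a $\psi$ lies in $\operatorname{int}D'_{v'}$ and is represented by a closed $1$-form $\theta_\psi$ near $\theta$, obtained by adding small multiples of fixed closed forms. It is nowhere zero, and interpolating linearly between $\theta$ and $\theta_\psi$ shows that $\ker\theta_\psi$ is homotopic to $\tau$ as an oriented plane field. Choose $k\ge1$ with $k\psi$ integral. Integrating $k\theta_\psi$ gives a submersion $Y'\to S^1$, so $PD(k\psi)$ is represented by a fiber $F$ tangent to $\ker\theta_\psi$. The components of $F$ are fibers of a fibration and have genus $\ge2$ by Lemma~\ref{lem:R}(b). As fibers are norm minimizing,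
\[
k\,v'(\psi)=x_{Y'}(k\psi)=-\chi(F)=-\langle e(\tau),[F]\rangle=-k\langle e(\tau),PD(\psi)\rangle .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:sympl}
In the same situation let $p'\colon N'\to Y'$ be an oriented circle bundle with Euler class $e'$ and $e'(\phi')=0$. Then $N'$ carries symplectic forms $\omega_+$ and $\omega_-$ that induce opposite orientations of $N'$ and satisfy $c_1(\omega_+)=c_1(\omega_-)=p'^*e(\tau)$.
\end{lemma}

\begin{proof}
We omit $p'^*$ for forms pulled back from $Y'$. By Moser's theorem the monodromy of the fibration may be taken to preserve an area form of the fiber. This area form then induces a closed $2$-form $\sigma$ on the mapping torus $Y'$ that is positive on the fibers, so $\theta\wedge\sigma$ is a volume form.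

Let $\eta$ be a connection $1$-form on $N'$, with $d\eta=\kappa$ for a closed form $\kappa$ on $Y'$ whose class is a real multiple of $e'$. Then $d(\theta\wedge\eta)=-\theta\wedge\kappa$, and here the hypothesis $e'(\phi')=0$ is needed: it says that $[\theta\wedge\kappa]=0$ in $H^3(Y';\mathbb R)$, so $\theta\wedge\kappa=d\beta$ for some $2$-form $\beta$ on $Y'$. For $s=\pm1$ and a large constant $C$ put
\[
\omega=s\,\theta\wedge\eta+s\beta+C\sigma .
\]
Then $d\omega=-s\,\theta\wedge\kappa+s\,d\beta=0$. Since $4$-forms pulled back from $Y'$ vanish,
\[
\omega^2=2s\,\theta\wedge\eta\wedge(C\sigma+s\beta),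
\]
which is nowhere zero for $C$ large, because $\theta\wedge\sigma$ is a volume form. The sign $s$ decides which orientation $\omega^2$ induces.

The forms $s\,\theta\wedge\eta+rs\beta+C\sigma$, $r\in[0,1]$, are nondegenerate for $C$ large by the same computation. So $c_1(\omega)$ is the first Chern class of the nondegenerate form $\omega_0=s\,\theta\wedge\eta+C\sigma$. Since $\theta\wedge\sigma$ is nowhere zero, the kernel of $\sigma$ is a line field transverse to $\tau$. Let $R$ be the vector field in $\ker\sigma$ with $\theta(R)=1$. Let $W_1\subset TN'$ be spanned by the vertical field and the horizontal lift of $R$, and let $W_2$ be the horizontal lift of $\tau$. Then $TN'=W_1\oplus W_2$. This splitting is $\omega_0$-orthogonal: $\theta$ and $\eta$ vanish on $W_2$, and $W_1$ projects into $\ker\sigma$. The bundle $W_1$ is trivial. On $W_2\cong p'^*\tau$ the form $\omega_0$ is $C\sigma$, which induces the given orientation of $\tau$. Hence $c_1(\omega)=p'^*e(\tau)$ for both values of $s$.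
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nonexc}]
Take $q\colon Y'\to Y$ and $\operatorname{int}D'_{v'}$ from Lemma~\ref{lem:fibered}, let $d=\deg q$, $e'=q^*e$ and $p'\colon N'=q^*N\to Y'$. By Fact~\ref{fact:gabai}, $x_{Y'}\not\equiv0$, so $0\notin\operatorname{int}D'_{v'}$ by \eqref{eq:vpositive}. Since $e'^\perp$ is a rational subspace, $e'^\perp\cap\operatorname{int}D'_{v'}$ contains a nonzero rational point, and after rescaling a primitive integral class $\phi'$. Lemmas~\ref{lem:euler} and~\ref{lem:sympl} apply to it. Put $K=p'^*e(\tau)$.

\emph{$K$ is a basic class of both $N'$ and $-N'$.} We have $\chi(N')=0$, and the signature of $N'$ is $0$ because $N'$ bounds a disk bundle. So $b_2(N')=2b_1(N')-2$ and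
\[
b^+(\pm N')=\tfrac12b_2(N')=b_1(N')-1\ge b_1(Y')-1\ge b_1(Y)-1\ge2 .
\]
Now Lemma~\ref{lem:sympl} and Fact~\ref{fact:taubes} give the claim.

\emph{Adjunction.} Let $\Sigma\subset N$ represent $\alpha$ with $\chi_-(\Sigma)=x_N(\alpha)$, let $\Sigma'\subset N'$ be its preimage, with components $\Sigma'_j$, and $\alpha'=[\Sigma']$. Each component satisfies
\[
\chi_-(\Sigma'_j)\ge|\Sigma'_j\cdot\Sigma'_j|+|\langle K,[\Sigma'_j]\rangle| .
\]
For a sphere both sides are $0$, since it is null-homologous by \eqref{eq:pi2}. For a component of genus $\ge1$ this is Fact~\ref{fact:adj}, applied in that one of $N'$, $-N'$ in which $\Sigma'_j\cdot\Sigma'_j\ge0$. The components are disjoint, so $\alpha'\cdot\alpha'=\sum_j\Sigma'_j\cdot\Sigma'_j$, and summing gives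
\[
\chi_-(\Sigma')\ge|\alpha'\cdot\alpha'|+|\langle e(\tau),p'_*\alpha'\rangle| .
\]
By Lemma~\ref{lem:covers}, $\chi_-(\Sigma')=d\,x_N(\alpha)$, $\alpha'\cdot\alpha'=d\,\alpha\cdot\alpha$ and $PD(p'_*\alpha')=q^*\phi$. Since $q^*\phi\in q^*D_v\subset D'_{v'}$, Lemma~\ref{lem:euler} and Fact~\ref{fact:gabai} identify the last term with $x_{Y'}(q^*\phi)=d\,x_Y(\phi)$. Divide by $d$.
\end{proof}

The hypothesis of the proposition fails only for very special Euler classes.

\begin{lemma}\label{lem:walls}
Let $H\subset H^1(Y;\mathbb R)$ be a linear subspace not contained in any wall $\ker(v-w)$, $v\ne w\in V$, and let $\phi\in H$. Then there is $v\in V$ with $\phi\in D_v$ and $H\cap\operatorname{int}D_v\ne\emptyset$.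
\end{lemma}

\begin{proof}
Each intersection $H\cap\ker(v-w)$ is a proper subspace of $H$, so the complement in $H$ of all walls is dense in $H$. At a point of this complement the maximum over $V$ is attained exactly once, so the point lies in some $\operatorname{int}D_v$. Take a sequence of such points in $H$ converging to $\phi$. After passing to a subsequence they all lie in the same $\operatorname{int}D_v$, and $\phi\in D_v$ because $D_v$ is closed.
\end{proof}

\section{The lower bound in general}\label{sec:general}

Recall that closed irreducible non-graph manifolds are in $\mathcal R$. So Theorem~\ref{thm:lower} is contained in the following statement.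

\begin{theorem}\label{thm:lowerR}
Let $M\in\mathcal R$. Then $x_N(\alpha)\ge|\alpha\cdot\alpha|+x_M(p_*\alpha)$ for every oriented circle bundle $p\colon N\to M$ and every $\alpha\in H_2(N;\mathbb Z)$.
\end{theorem}

\begin{proof}
If $p_*\alpha=0$, then $\alpha=[p^{-1}(c)]$ for a link $c$ by \eqref{eq:gysin}, so $\alpha\cdot\alpha=0$ and the claim is trivial. Let $p_*\alpha\ne0$. By Lemma~\ref{lem:R}(c) and Lemma~\ref{lem:covers} we may replace $M$ by a finite cover $Y\in\mathcal R$ with $b_1(Y)\ge3$ and $x_Y\not\equiv0$. Here $PD(p_*\alpha)$ stays nonzero, because pull-back is injective on $H^1(\,\cdot\,;\mathbb Q)$. So from now on $p\colon N\to Y$ has Euler class $e$, $\alpha\in H_2(N;\mathbb Z)$ and $\phi=PD(p_*\alpha)\ne0$. Let $\Sigma\subset N$ represent $\alpha$ with $\chi_-(\Sigma)=x_N(\alpha)$.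

If $e$ is torsion, then $e^\perp=H^1(Y;\mathbb R)$, and Proposition~\ref{prop:nonexc} applies with any $v$ such that $\phi\in D_v$. So let $e$ be non-torsion.

\medskip\noindent\textbf{The loop.} We need a loop $c$ with $\phi(c)=0$ for three reasons: $\Sigma$ must have algebraic intersection $0$ with $p^{-1}(c)$, the loop must lift to the cyclic covers determined by $\phi$, and $\phi$ must remain in the annihilator of the new Euler class. And $[c]$ must not be a rational multiple of $e$, or the annihilator would not move. The kernel of $\phi\colon H_1(Y;\mathbb Q)\to\mathbb Q$ has dimension $b_1(Y)-1\ge2$, so there is $\gamma\in H_1(Y;\mathbb Z)$ with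
\[
\phi(\gamma)=0\qquad\text{and}\qquad\gamma\notin\mathbb Qe\ \text{ in }H_1(Y;\mathbb Q).
\]
Represent $\gamma$ by an embedded loop $c$, and let $T=p^{-1}(c)$, a torus. Make $\Sigma$ transverse to $T$ by a small isotopy. By \eqref{eq:torusint}, $\alpha\cdot[T]=\pm\phi(\gamma)=0$. So $\Sigma\cap T$ consists of $2b$ points, $b$ of each sign, for some $b\ge0$.

\medskip\noindent\textbf{Cyclic covers.} Let $\bar\phi$ be a primitive class with $\phi\in\mathbb Z\bar\phi$. For $n\ge1$ let $q_n\colon Y_n\to Y$ be the $n$-fold cyclic cover given by $\bar\phi$ modulo $n$; it is connected. Let $p_n\colon N_n=q_n^*N\to Y_n$, $e_n=q_n^*e$, $\phi_n=q_n^*\phi$, and let $\Sigma_n\subset N_n$ be the preimage of $\Sigma$. As $\bar\phi(\gamma)=0$, the loop $c$ lifts to a closed loop $c_n\subset Y_n$ that maps homeomorphically to $c$. So $T_n=p_n^{-1}(c_n)$ maps homeomorphically to $T$. Since $\Sigma_n$ is the full preimage of $\Sigma$, the set $\Sigma_n\cap T_n$ consists of exactly $2b$ points, $b$ of each sign, \emph{independently of $n$}.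

\medskip\noindent\textbf{Tubing.} Choose a tubular neighborhood of $T_n$ in which $\Sigma_n$ consists of $2b$ normal disks. If $b>0$, choose an arc in $T_n$ that joins two intersection points of opposite sign and avoids the others. Remove from $\Sigma_n$ the normal disks of some small radius $r$ around these two points, and add the normal circle bundle of radius $r$ over the arc. As the signs are opposite, the new surface is oriented. It differs from the old one by the boundary of the normal disk bundle over the arc, so it represents the same class, and it has two fewer intersection points with $T_n$. Repeat this $b$ times in total, with smaller and smaller radii; then a new tube is disjoint from the earlier ones even where the arcs cross.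

One tubing lowers the total Euler characteristic by $2$ and raises $\chi_-$ by at most $2$:
\begin{itemize}
\item If the tube attaches a handle to a component with $\chi\le0$, or joins two components with $\chi\le0$, then $\chi_-$ increases by $2$.
\item If it attaches a handle to a sphere, the sphere becomes a torus. If it joins a sphere to another component, the result is homeomorphic to that component. In both cases $\chi_-$ does not change.
\end{itemize}
So we obtain $\hat\Sigma_n\subset N_n$, homologous to $\Sigma_n$ and disjoint from $T_n$, with
\begin{equation}\label{eq:tubing}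
\chi_-(\hat\Sigma_n)\le n\,\chi_-(\Sigma)+2b .
\end{equation}
By compactness $\hat\Sigma_n\subset p_n^{-1}(Y_n\setminus\nu)$ for a small closed tubular neighborhood $\nu$ of $c_n$.

\medskip\noindent\textbf{Changing the Euler class.} For $m\in\mathbb Z$ let $L_m\to Y_n$ be the principal circle bundle with Euler class $m\,PD[c_n]$, obtained by gluing trivial bundles over $\nu$ and over $Y_n\setminus\operatorname{int}\nu$. It is trivialized over $Y_n\setminus\nu$. Let $\hat p\colon\hat N=N_n\otimes L_m\to Y_n$ be the product of principal circle bundles; its Euler class is $e_n+m\,PD[c_n]$. Over $Y_n\setminus\nu$ the bundles $N_n$ and $\hat N$ are isomorphic, so $\hat\Sigma_n$ gives a surface $\Sigma^*\subset\hat N$ with $\chi_-(\Sigma^*)=\chi_-(\hat\Sigma_n)$. The self-intersection is the sum of the normal Euler numbers of the components, hence unchanged. By Lemma~\ref{lem:covers}(a),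
\[
[\Sigma^*]\cdot[\Sigma^*]=[\hat\Sigma_n]\cdot[\hat\Sigma_n]=n\,\alpha\cdot\alpha .
\]
Also $\hat p_*[\Sigma^*]=(p_n)_*[\hat\Sigma_n]$, since both are the image of the same class in $H_2(Y_n\setminus\nu)$. So $PD(\hat p_*[\Sigma^*])=\phi_n$ by Lemma~\ref{lem:covers}(b).

\medskip\noindent\textbf{Choosing $m$.} Let $\gamma_n=[c_n]$. The classes $\gamma_n$ and $e_n$ are linearly independent in $H_1(Y_n;\mathbb Q)$: if $a\gamma_n+a'e_n=0$, then pushing forward to $Y$ and using Lemma~\ref{lem:covers}(c) we get $a\gamma+a'n\,e=0$. Hence $a=0$ as $\gamma\notin\mathbb Qe$, and then $a'=0$ as $e$ is non-torsion. So the functionals $e_n+m\gamma_n$, $m\in\mathbb Z$, are nonzero and pairwise non-proportional, and the hyperplanes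
\[
H_m=(e_n+m\gamma_n)^\perp\subset H^1(Y_n;\mathbb R)
\]
are pairwise distinct. All of them contain $\phi_n$, since $e_n(\phi_n)=n\,e(\phi)=0$ by Lemma~\ref{lem:covers}(c) and \eqref{eq:phiperp}, and $\phi_n(c_n)=\phi(c)=0$. Choose $m$, depending on $n$, such that $H_m$ is none of the finitely many walls of $Y_n$. As hyperplanes, $H_m$ and the walls have the same dimension, so $H_m$ is not contained in a wall. By Lemma~\ref{lem:walls} there is a vertex $v$ of the dual ball of $Y_n$ with $\phi_n\in D_v$ and $H_m\cap\operatorname{int}D_v\ne\emptyset$.

\medskip\noindent\textbf{Conclusion.} We have $Y_n\in\mathcal R$, $b_1(Y_n)\ge b_1(Y)\ge3$, and $x_{Y_n}\not\equiv0$ by Fact~\ref{fact:gabai}. So Proposition~\ref{prop:nonexc} applies to $\hat N\to Y_n$ and $[\Sigma^*]$. Together with \eqref{eq:tubing} and Fact~\ref{fact:gabai},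
\[
n\,\chi_-(\Sigma)+2b\ \ge\ \chi_-(\Sigma^*)\ \ge\ \bigl|[\Sigma^*]\cdot[\Sigma^*]\bigr|+x_{Y_n}(\phi_n)\ =\ n\bigl(|\alpha\cdot\alpha|+x_Y(\phi)\bigr).
\]
This holds for all $n\ge1$ with the same $b$. Dividing by $n$ and letting $n\to\infty$ gives $x_N(\alpha)=\chi_-(\Sigma)\ge|\alpha\cdot\alpha|+x_Y(\phi)$.
\end{proof}

\begin{remark}
The integer $m$ is chosen after $n$, because each $Y_n$ has its own walls. This does no harm, as the cost $2b$ depends neither on $m$ nor on $n$. It is essential that the bundle is modified along one lift of $c$ only: removing the intersections with all $n$ lifts of $T$ by the same tubing would cost up to $2bn$, and nothing would be gained from the limit.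
\end{remark}

\begin{thebibliography}{99}

\bibitem{AgolFibering} Agol, \emph{Criteria for virtual fibering}, J. Topol. (2008).

\bibitem{AgolHaken} Agol, \emph{The virtual Haken conjecture}, Doc. Math. (2013).

\bibitem{Gabai} Gabai (1983).

\bibitem{HW} Haglund and Wise, GAFA (2008).

\bibitem{Kitayama} Takahiro Kitayama, \emph{A survey of the Thurston norm}, arXiv:2108.08645 (2021).

\bibitem{KM} Kronheimer and Mrowka (1994).

\bibitem{McMullen} McMullen (2002).

\bibitem{MST} Morgan, Szab\'o and Taubes (1996).

\bibitem{PW} Przytycki and Wise, \emph{Mixed $3$-manifolds are virtually special}, JAMS (2018).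

\bibitem{Taubes} Taubes (1994).

\bibitem{Thurston} Thurston (1986).

\end{thebibliography}

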